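# Unique representations on the boundary of Minkowski sums of a moment curve segment

## 1. A dimension count for $\partial\mathcal A_{k,n}$, tested at $k=1$ and $k=2$

Take the arc $\gamma(x)=(x,x^2,\dots,x^k)$, $-1\le x\le 1$, in $\mathbb R^k$, and add $n$ points of it in all possible ways. The set of results is the Minkowski sum
$$\mathcal A_{k,n}=\Big\{\sum_{i=1}^n(t_i,t_i^2,\dots,t_i^k)\ \Big|\ (t_1,\dots,t_n)\in[-1,1]^n\Big\}\subseteq\mathbb R^k .$$
Write $P(t)=\sum_i\gamma(t_i)$. We ask which tuples $t$ are sent by $P$ to the boundary of $\mathcal A_{k,n}$ (in the Euclidean topology), and whether a boundary point remembers its tuple.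

The first guess comes from counting parameters. If $t$ has $k$ distinct entries in the open interval $(-1,1)$, we can move these $k$ values freely, the velocities $\gamma'(y_1),\dots,\gamma'(y_k)$ are linearly independent (Vandermonde), and we fill a neighborhood. With at most $k-1$ such values there seem to be too few parameters. So one guesses: *$P(t)$ is a boundary point if and only if $t$ has at most $k-1$ distinct entries in $(-1,1)$, and in that case $t$ is determined by $P(t)$ up to order.* Let us test this.

**The case $k=1$.** Here $\mathcal A_{1,n}=[-n,n]$, and the boundary points $\pm n$ come only from the tuples with all entries $1$ or all entries $-1$. These have no entry in $(-1,1)$ and are unique. But for $n=2$ the tuple $(-1,1)$ also has no entry in $(-1,1)$, and $P(-1,1)=0$ is an interior point. The "if" part of the guess is false already here.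

**The case $k=2$.** A point of $\mathcal A_{2,n}$ is a pair $(p,q)=(\sum t_i,\sum t_i^2)$. Let $n\ge2$. For fixed $p\in[-n,n]$, the slice $Q_p=\{t\in[-1,1]^n:\sum t_i=p\}$ is a polytope. It is connected, so $q$ takes on it all values between its minimum $q_-(p)$ and its maximum $q_+(p)$.

By Cauchy–Schwarz $q_-(p)=p^2/n$, attained only when all $t_i$ are equal. The function $q$ is strictly convex, so its maximum over $Q_p$ is attained only at vertices. A vertex of $Q_p$ has at most one coordinate in $(-1,1)$, since two such coordinates could be moved by $(+\eta,-\eta)$ in both directions. So up to order a maximizer has $l$ entries $1$, then $n-1-l$ entries $-1$, and one entry $x\in[-1,1]$, with $2l+x=p+n-1$. This determines $(l,x)$ unless $x=\pm1$, and then the two possible pairs $(l,1)$ and $(l+1,-1)$ describe the same tuple up to order. Hence the maximizer is unique up to order, and $q_+(p)=n-1+x^2$, which is continuous in $p$.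

For $|p|<n$ the slice $Q_p$ has more than one point (move $(p/n,\dots,p/n)$ by $(\eta,-\eta,0,\dots,0)$), and the minimizer is unique, so $q_-(p)<q_+(p)$. Therefore $\mathcal A_{2,n}$ is the region between two continuous graphs that meet at $p=\pm n$, and its boundary is the union of the graphs. In terms of tuples: *for $n\ge2$, $P(t)\in\partial\mathcal A_{2,n}$ if and only if all entries of $t$ are equal or at most one entry lies in $(-1,1)$*, and such a $t$ is determined by $P(t)$ up to order.

Again half of the guess survives: boundary tuples have at most $k-1=1$ distinct value in $(-1,1)$, and they are unique. The other half fails. The tuple $(-1,\tfrac12,\tfrac12)$ has one value in $(-1,1)$, but $P(-1,\tfrac12,\tfrac12)=(0,\tfrac32)$, while $q_-(0)=0$ and $q_+(0)=2$ for $n=3$. So this is an interior point. It is also $P(-\tfrac12,-\tfrac12,1)$, so it has two representations. This pair of tuples will be our running example.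

What survives is the following statement, posed in Arthur Bik, Adam Czapliński, Markus Wageringel, "Semi-algebraic properties of Minkowski sums of a twisted cubic segment", arXiv:1905.05983 (2019), and known to hold for $k\le3$.

**Conjecture.** Every point on the boundary of $\mathcal A_{k,n}$ can be written as $P(t)$ for some $t\in[-1,1]^n$; the set $\{t_1,\dots,t_n\}\setminus\{-1,1\}$ has at most $k-1$ elements, and $t$ is unique up to permutation of its entries.

We shall prove it for all $k,n\ge1$, and also find the correct replacement for the false "if" part.

Convexity solves $k=2$ slice by slice, so one may hope to use supporting hyperplanes of $\mathcal A_{k,n}$ in general. They need not exist. In $\mathcal A_{2,2}$ the point $(1,1)=P(0,1)$ lies on the upper graph, since $q_+(1)=1$. But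
$$(1,1)=\tfrac16(0,2)+\tfrac16(2,2)+\tfrac23(1,\tfrac12),$$
where $(0,2)=P(-1,1)$, $(2,2)=P(1,1)$ and $(1,\tfrac12)=P(\tfrac12,\tfrac12)$ span a triangle. So the boundary point $(1,1)$ is interior to the convex hull, and no line supports $\mathcal A_{2,2}$ there.

## 2. Curves with positive velocity determinants, and the two theorems

The only property of the moment curve that the proof uses is the sign of the determinant of velocities. Let $a<b$, let $\gamma:[a,b]\to\mathbb R^k$ be $C^1$, and put $D(x_1,\dots,x_k)=\det(\gamma'(x_1),\dots,\gamma'(x_k))$.

**Definition (condition (T)).** We assume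
$$\textbf{(T)}\qquad D(x_1,\dots,x_k)>0\quad\text{whenever } a<x_1<\dots<x_k<b .$$
One says that the velocity is a Chebyshev system. By continuity, $D\ge0$ whenever $a\le x_1\le\dots\le x_k\le b$.

For the moment curve, $D=k!\prod_{i<j}(x_j-x_i)$, so (T) holds. Another example is $\gamma(x)=(x,e^x)$ on $[0,1]$, with $D=e^{x_2}-e^{x_1}$. The condition is not decoration. For $\gamma(x)=(x,x^3)$ on $[-1,1]$ we have $D=3(x_2^2-x_1^2)$, which takes both signs. With $n=2$, a sum $(p,q)$ with $p=0$ comes from $t=(-x,x)$ and has $q=0$. So the sum set meets the line $p=0$ only in the origin, the origin is a boundary point, and it has infinitely many representations $(-x,x)$.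

Fix weights $w_1,\dots,w_n>0$ and let
$$\Delta=\{t\in\mathbb R^n:a\le t_1\le\dots\le t_n\le b\},\qquad P(t)=\sum_{j=1}^nw_j\gamma(t_j),\qquad A=P(\Delta).$$
The problem as posed is $[a,b]=[-1,1]$, $w_j=1$ and $\gamma$ the moment curve. Every tuple can be sorted, so then $A=\mathcal A_{k,n}$, and tuples up to permutation correspond bijectively to points of $\Delta$.

**Theorem 1 (the conjecture).** Every $c\in\partial A$ equals $P(t)$ for exactly one $t\in\Delta$, and $\{t_1,\dots,t_n\}\setminus\{a,b\}$ has at most $k-1$ elements.

**Definition (simple and heavy values, $r$ and $E$).** For $t\in\Delta$ let $r(t)$ be the number of distinct values of $t$ in $(a,b)$. A value occurring in $t$ is *simple* if it lies in $(a,b)$ and has multiplicity $1$. It is *heavy* otherwise, that is, if it equals $a$ or $b$, or has multiplicity at least $2$. Let $E(t)$ be the number of pairs of consecutive heavy values of $t$ with an even number (possibly $0$) of simple values between them.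

Example, with $[a,b]=[-1,1]$ and $t=(-1,-1,-\tfrac12,0,0,\tfrac13,\tfrac12,1)$. The heavy values are $-1,0,1$, and the simple ones are $-\tfrac12,\tfrac13,\tfrac12$. So $r=4$. Between $-1$ and $0$ there is one simple value (odd), and between $0$ and $1$ there are two (even), hence $E=1$.

**Theorem 2 (classification and converse).**
1. For $t\in\Delta$: $P(t)\in\partial A\iff r(t)+E(t)\le k-1$.
2. If $n\ge k+1$, a point $c\in A$ has exactly one preimage in $\Delta$ if and only if $c\in\partial A$. If $n\le k$, $P$ is injective on $\Delta$.
3. $P$ restricts to a homeomorphism $\{t\in\Delta:r(t)+E(t)\le k-1\}\to\partial A$. The bound $k-1$ in Theorem 1 is attained whenever $n\ge k-1$.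

So the first guess missed the correction term $E$. Compare with Section 1. For $k=1$ the condition $r+E\le0$ says that all values are in $\{a,b\}$ and that not both occur. For $k=2$ the condition is $r+E\le1$. If $r=0$, it always holds, since $E\le1$. If $r=1$, we need $E=0$. When the value $y\in(a,b)$ is heavy, any other value would be $a$ or $b$, a heavy neighbor with gap $0$, so all entries equal $y$. When $y$ is simple, $E=0$ holds automatically: if both $a$ and $b$ occur, the gap between them is $1$. This is the list found by hand.

## 3. What the differential sees at $t=(-1,\tfrac12,\tfrac12)$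

The first half of the dimension count is sound, and it gives one half of Theorem 1.

**Lemma 3.** If $t\in\Delta$ has at least $k$ distinct values in $(a,b)$, then $P(t)\in\operatorname{int}A$.

*Proof.* Choose $k$ of these values, $y_1<\dots<y_k$. Move all entries equal to $y_i$ together to a value $z_i$ near $y_i$, and keep all other entries fixed. For $z$ close to $y$ the groups do not collide with each other, with the fixed entries, or with the ends, so the tuple stays in $\Delta$. Its image under $P$ is a $C^1$ function of $z$ whose derivative at $z=y$ has columns $W_i\gamma'(y_i)$, where $W_i>0$ is the total weight of the entries equal to $y_i$. The determinant is $\prod_iW_i\cdot D(y_1,\dots,y_k)>0$. By the inverse function theorem the images fill a neighborhood of $P(t)$. $\square$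

For uniqueness we must show: if $P(s)=P(t)$ with $s\ne t$, then $P(t)$ is interior. The natural plan is to study small motions of $t$ to first order, and here it stops. In the running example, $k=2$ and $t=(-1,\tfrac12,\tfrac12)$. The entry $-1$ can only move right, contributing a nonnegative multiple of $\gamma'(-1)=(1,-2)$. The other two contribute multiples of $\gamma'(\tfrac12)=(1,1)$. To first order we reach exactly the half-plane $\{z_1\ge z_2\}$, not all of $\mathbb R^2$, although the point is interior. The missing directions appear at second order: replacing $(\tfrac12,\tfrac12)$ by $(\tfrac12-\eta,\tfrac12+\eta)$ changes $P$ by $(0,2\eta^2)$, which lies on the other side. For a curve that is only $C^1$ there is no second-order expansion to appeal to. Moreover, the hypothesis provides a second tuple $s$ that may be far from $t$, and local expansions at $t$ do not use it.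

The way past this point is to let $s$ dictate how to move $t$. In the example $s=(-\tfrac12,-\tfrac12,1)$ and $s-t=(\tfrac12,-1,\tfrac12)$: first entry right, second left, third right. We shall see that $P(s)=P(t)$ always forces at least $k$ sign changes in $s-t$, hence at least $k+1$ blocks of entries that move in alternating directions. We move each block toward $s$ with its own speed, which gives $k+1$ parameters for $k$ equations. The fibre of $P$ through $t$ in this parameter cube turns out to enter the open cube, where $P$ is a submersion.

## 4. Sign changes of $s-t$ and a step function paired with $\gamma'$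

**Definition (sign changes).** For $d\in\mathbb R^n$ let $S(d)$ be the number of sign changes in $(d_1,\dots,d_n)$ after deleting zeros. For example $S(2,0,-1,0,-3,1)=2$.

Let $s\neq t$ in $\Delta$, $d=s-t$ and $m=S(d)$. Then $\{1,\dots,n\}$ splits into consecutive blocks $B_0<\dots<B_m$, and there is $\sigma\in\{\pm1\}$, such that $\sigma(-1)^id_j\ge0$ for $j\in B_i$, and each block contains some $j$ with $d_j\ne0$. (Zeros between two sign runs may be put in either block; fix one choice.) Let $J_j$ be the closed interval with endpoints $t_j$ and $s_j$; it may be a point.

The next lemma says that the tracks of different blocks do not overlap.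

**Lemma 4.** If $j\in B_i$, $j'\in B_{i'}$ and $i<i'$, then $\max J_j\le\min J_{j'}$.

*Proof.* First let $i'=i+1$. If $d\ge0$ on $B_i$ and $d\le0$ on $B_{i+1}$, then $\max J_j=s_j\le s_{j'}=\min J_{j'}$, because $j<j'$ and $s$ is sorted. If $d\le0$ on $B_i$ and $d\ge0$ on $B_{i+1}$, then $\max J_j=t_j\le t_{j'}=\min J_{j'}$. For $i'>i+1$, choose an index in each intermediate block and chain the inequalities, using $\min J\le\max J$ for each of them. $\square$

We now encode $P(s)-P(t)$ as an integral. Define on $[a,b]$
$$g=\sum_jw_j\,\mathrm{sgn}(d_j)\mathbf 1_{J_j},\qquad\text{so that}\qquad \int_a^b\gamma'g\,dx=\sum_jw_j\int_{t_j}^{s_j}\gamma'\,dx=P(s)-P(t). \tag{1}$$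
In the running example, $g$ is $+1$ on $[-1,-\tfrac12)$, $-1$ on $(-\tfrac12,\tfrac12)$ and $+1$ on $(\tfrac12,1]$. Indeed $\int g=0$ and $\int xg=0$.

**Lemma 5.** Let $s\ne t$ in $\Delta$, $m=S(s-t)$ and $N\ge m+1$. There are points $a=\xi_0\le\xi_1\le\dots\le\xi_{m+1}=b$ with $\sigma(-1)^ig\ge0$ almost everywhere on $[\xi_i,\xi_{i+1}]$ and $\int_{\xi_i}^{\xi_{i+1}}|g|>0$ for $0\le i\le m$. Also, $[a,b]$ can be divided into consecutive intervals $K_0,\dots,K_{N-1}$, each contained in one $[\xi_i,\xi_{i+1}]$, with $\int_{K_l}|g|>0$ for all $l$. If $N=m+1$, one can take $K_l=[\xi_l,\xi_{l+1}]$.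

*Proof.* Put $\xi_i=\max_{j\in B_{i-1}}\max J_j$ for $1\le i\le m$. For $j\in B_i$ we have $\max J_j\le\xi_{i+1}$ (by definition, or because $\xi_{m+1}=b$), and $\min J_j\ge\xi_i$ (by Lemma 4, or because $\xi_0=a$). So $J_j\subseteq[\xi_i,\xi_{i+1}]$ for $j\in B_i$, and in particular $\xi_i\le\xi_{i+1}$. On the open interval $(\xi_i,\xi_{i+1})$ only the terms of $g$ with $j\in B_i$ are nonzero, and these have sign $\sigma(-1)^i$ or vanish. Some $j\in B_i$ has $d_j\ne0$, so $J_j$ has positive length and $\int_{\xi_i}^{\xi_{i+1}}|g|>0$. If $N>m+1$, cut the last interval $[\xi_m,\xi_{m+1}]$ into $N-m$ pieces of equal $|g|$-mass; this is possible because $x\mapsto\int_{\xi_m}^x|g|$ is continuous. $\square$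

For the moment curve it is easy to see why few sign changes are impossible when $P(s)=P(t)$. If $m\le k-1$, the polynomial $f(x)=\prod_{i=1}^m(x-\xi_i)$ has degree at most $k-1$, and $fg$ has constant sign almost everywhere and is not almost everywhere zero. So $\int fg\ne0$. But $\gamma'=(1,2x,\dots,kx^{k-1})$, so $\int fg$ is a linear combination of the coordinates of $\int\gamma'g=P(s)-P(t)$, and hence $P(s)\neq P(t)$. For a general curve, determinants replace the polynomial. They also give more information, which Theorem 2 needs and which concerns differences in one special direction $e$.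

To choose it, note that $\gamma'(x)\ne0$ on $(a,b)$, since by (T) each $x\in(a,b)$ occurs as an argument of a nonzero $D$. Let $e$ be a unit vector that is a limit point of $\gamma'(x)/|\gamma'(x)|$ as $x\uparrow b$. Then
$$\det(\gamma'(x_1),\dots,\gamma'(x_{k-1}),e)\ge0\qquad\text{for }a\le x_1\le\dots\le x_{k-1}\le b. \tag{2}$$
Indeed, if $x_{k-1}<b$, divide $D(x_1,\dots,x_{k-1},x)\ge0$ by $|\gamma'(x)|$ for $x_{k-1}<x<b$ and pass to the limit along a sequence $x\uparrow b$ that defines $e$. The case $x_{k-1}=b$ follows by continuity. For $k=1$, (T) says $\gamma'>0$, so $e=1$ and the determinant is $1$. For the moment curve on $[-1,1]$, $e$ is simply $\gamma'(1)/|\gamma'(1)|$.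

**Lemma 6.** Let $s\ne t$ in $\Delta$.
(a) If $P(s)=P(t)$, then $S(s-t)\ge k$.
(b) If $P(s)-P(t)=\delta e$ with $\delta\ne0$, then $S(s-t)\ge k-1$; and if $S(s-t)=k-1$, the last nonzero entry of $s-t$ has the sign of $\delta$.

*Proof.* If $m=S(s-t)\ge k$, there is nothing to prove in either part. So suppose $m\le k-1$.

**Step 1: $P(s)-P(t)$ as a sum of $k$ independent vectors.** Apply Lemma 5 with $N=k$. Let $\varepsilon_l\in\{\pm1\}$ be the sign with $\varepsilon_lg\ge0$ almost everywhere on $K_l$, and let $V_l=\int_{K_l}\gamma'g\,dx$. Expanding the determinant and using multilinearity and Fubini,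
$$\det(V_0,\dots,V_{k-1})=\int_{K_0\times\dots\times K_{k-1}}D(x_0,\dots,x_{k-1})\prod_lg(x_l)\,dx .$$
The $K_l$ are consecutive, so on the product $x_0\le\dots\le x_{k-1}$, and outside a null set these inequalities are strict and all $x_l$ lie in $(a,b)$. So $D>0$ almost everywhere there. The product $\prod_lg(x_l)$ has sign $\prod_l\varepsilon_l$ or is zero, and it is nonzero on a set of positive measure because $\int_{K_l}|g|>0$ for each $l$. Hence the determinant is nonzero with sign $\prod_l\varepsilon_l$, and the $V_l$ are linearly independent. By (1), $P(s)-P(t)=\sum_lV_l\ne0$. This proves (a).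

**Step 2: the signs when the sum points along $e$.** Let $\sum_lV_l=\delta e$ and fix $i\in\{0,\dots,k-1\}$. Replacing column $V_i$ by $\sum_lV_l=\delta e$ does not change the determinant, and moving this column to the last place costs $k-1-i$ transpositions:
$$\det(V_0,\dots,V_{k-1})=\delta(-1)^{k-1-i}\det\big((V_l)_{l\ne i},e\big).$$
Expanding the last determinant as an integral over $\prod_{l\ne i}K_l$ and using (2), it is zero or has sign $\prod_{l\ne i}\varepsilon_l$. It is not zero, because the left side is not. Comparing signs, $\prod_l\varepsilon_l=\mathrm{sgn}(\delta)(-1)^{k-1-i}\prod_{l\ne i}\varepsilon_l$, that is,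
$$\varepsilon_i=\mathrm{sgn}(\delta)(-1)^{k-1-i}\qquad\text{for every }i. \tag{3}$$

**Step 3: reading off the sign changes.** By (3) the $\varepsilon_i$ alternate. If $m\le k-2$, the $k$ intervals $K_l$ lie in at most $k-1$ intervals $[\xi_i,\xi_{i+1}]$, so two adjacent $K_l$ lie in the same one and have equal signs, a contradiction. So $m=k-1$ and $K_l=[\xi_l,\xi_{l+1}]$. The sign of $g$ on the last interval is the sign of $d$ on the last block $B_m$, that is, of the last nonzero entry of $s-t$, and it is $\varepsilon_{k-1}=\mathrm{sgn}(\delta)$. $\square$

## 5. From $k$ sign changes to an interior point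

**Proposition 7.** Let $t,s\in\Delta$ with $S(s-t)\ge k$. Then $P(t)\in\operatorname{int}A$, and there is $t'\in\Delta$, $t'\ne t$, with $P(t')=P(t)$.

Note that $P(s)=P(t)$ is not assumed; only the sign pattern matters.

Before the proof, here is the geometry in the running example ($k=2$, $t=(-1,\tfrac12,\tfrac12)$, $d=(\tfrac12,-1,\tfrac12)$). The blocks are single indices. We move with separate parameters, to $h(u)=(-1+\tfrac{u_0}2,\ \tfrac12-u_1,\ \tfrac12+\tfrac{u_2}2)$, $u\in[0,1]^3$. The equation $P(h(u))=P(t)$ becomes $u_1=\tfrac12(u_0+u_2)$ together with $u_0^2+u_0u_2+u_2^2=3u_0$. This curve runs from the corner $u=0$ to $(1,1,1)$, which is $s$. Near the corner it looks like $u_0\approx u_2^2/3$: it leaves tangentially to the face $u_0=0$, and this is why first order fails at $t$. Nevertheless it enters the open cube at once, and there the map is a submersion. In general the corner can be worse. For $k=3$ and $t=(x,x,y,y)$ with $x<y$ interior, and pattern $(-,+,-,+)$, the four columns of the derivative at the corner are multiples of $\gamma'(x),\gamma'(x),\gamma'(y),\gamma'(y)$. All $3\times3$ minors vanish, so there is no distinguished kernel direction to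 follow. We therefore start slightly inside the cube, at $(\varepsilon,\dots,\varepsilon)$, follow the fibre for a fixed time, and let $\varepsilon\to0$. The danger is that the limit lies in a face of the cube, and Lemma 6(a) excludes this.

*Proof.* Let $d=s-t$ with blocks $B_0,\dots,B_m$, $m\ge k$.

**Step 1: a cube of admissible tuples.** We move the first $k+1$ blocks independently and keep the others at $t$. For $u=(u_0,\dots,u_k)\in[0,1]^{k+1}$, and $u_i:=0$ for $i>k$, let
$$h_j(u)=t_j+u_id_j\quad(j\in B_i),\qquad\Phi(u)=P(h(u)).$$
Then $h(u)\in\Delta$. Within a block, $h(u)=(1-u_i)t+u_is$ with a common coefficient $u_i$, and a convex combination of two sorted tuples is sorted. Across blocks, $h_j(u)\in J_j$ and Lemma 4 gives the order. All values lie in $[a,b]$. Hence $\Phi([0,1]^{k+1})\subseteq A$.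

**Step 2: the maximal minors of the derivative never vanish inside the cube.** $\Phi$ is continuous on $[0,1]^{k+1}$ and $C^1$ on $U=(0,1)^{k+1}$, with columns
$$C_i(u)=\frac{\partial\Phi}{\partial u_i}=\sum_{j\in B_i}w_jd_j\gamma'(h_j(u)),\qquad0\le i\le k.$$
For $u\in U$ let $M_i(u)$ be the $k\times k$ determinant of the columns $C_l$ with $l\ne i$, in increasing order. By multilinearity,
$$M_i(u)=\sum_{(j_l)_{l\ne i},\ j_l\in B_l}\Big(\prod_{l\ne i}w_{j_l}d_{j_l}\Big)D\big((h_{j_l}(u))_{l\ne i}\big).$$
By Lemma 4 the arguments of $D$ are weakly increasing, so $D\ge0$, and each summand is $0$ or has the sign $\prod_{l\ne i}\sigma(-1)^l$. Now choose every $j_l$ with $d_{j_l}\ne0$. Since $0<u_l<1$, each $h_{j_l}(u)$ lies in the interior of $J_{j_l}$. For $l<l'$ this gives $h_{j_l}(u)<\max J_{j_l}\le\min J_{j_{l'}}<h_{j_{l'}}(u)$. So the arguments are strictly increasing and lie in $(a,b)$, and $D>0$ by (T). One summand is therefore nonzero, and $M_i(u)\neq0$ has the sign $\prod_{l\ne i}\sigma(-1)^l$. In particular $\Phi$ is a submersion at every point of $U$.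

**Step 3: a kernel field with positive coordinates.** Put $\tilde v_i=(-1)^iM_i$. Its sign is
$$(-1)^i\prod_{l\ne i}\sigma(-1)^l=(-1)^i\sigma^k(-1)^i\prod_{l=0}^k(-1)^l=\sigma^k\prod_{l=0}^k(-1)^l,$$
which does not depend on $i$. Moreover $\sum_i\tilde v_iC_i=0$: the $p$-th coordinate of this sum is the expansion along the first row of the $(k+1)\times(k+1)$ determinant obtained by writing the $p$-th row of $(C_0,\dots,C_k)$ on top of the matrix $(C_0,\dots,C_k)$, and this matrix has two equal rows. So $v_i=\tilde v_i/\sum_l\tilde v_l$ defines a continuous vector field on $U$ with
$$v_i>0,\qquad\sum_iv_i=1,\qquad D\Phi(u)\,v(u)=0.$$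

**Step 4: following the fibre for time $\tfrac12$.** We recall the textbook fact: for a continuous vector field on an open set $U$, an initial value problem has a maximal solution (Peano), and if this solution exists only for a finite time, it does not stay in any compact subset of $U$. (On a compact set the field is bounded, so the solution would converge to a point of that set and could be continued from there.)

Let $0<\varepsilon\le\frac1{4(k+1)}$ and let $u(\tau)$ be a maximal solution of $u'=v(u)$, $u(0)=(\varepsilon,\dots,\varepsilon)$. Its coordinates increase, and $\sum_iu_i(\tau)=(k+1)\varepsilon+\tau$. As long as $\tau\le\frac12$ it therefore stays in $\{u_i\ge\varepsilon\text{ for all }i,\ \sum_iu_i\le\frac34\}$, a compact subset of $U$. So it exists on $[0,\frac12]$. By the chain rule $\frac{d}{d\tau}\Phi(u(\tau))=D\Phi(u)v(u)=0$, so $\Phi$ is constant along it. The point $w^\varepsilon:=u(\tfrac12)$ satisfies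
$$\Phi(w^\varepsilon)=\Phi(\varepsilon,\dots,\varepsilon),\qquad\sum_iw^\varepsilon_i=(k+1)\varepsilon+\tfrac12.$$
Let $\omega$ be a limit point of $w^\varepsilon$ as $\varepsilon\to0$. Since $\Phi$ is continuous on the closed cube,
$$\omega_i\ge0,\qquad\sum_i\omega_i=\tfrac12,\qquad\Phi(\omega)=\Phi(0)=P(t).$$

**Step 5: the limit is in the open cube.** Put $t'=h(\omega)\in\Delta$. Some $\omega_i$ is positive, and $B_i$ contains $j$ with $d_j\ne0$, so $t'\ne t$. Also $P(t')=\Phi(\omega)=P(t)$, which proves the second assertion. By Lemma 6(a), $S(t'-t)\ge k$. The entries of $t'-t$ are $\omega_id_j$ for $j\in B_i$, $i\le k$, and $0$ for the remaining indices. On each of the $k+1$ blocks $B_0,\dots,B_k$ they have weakly constant sign. To see $k$ sign changes one needs $k+1$ nonzero entries of alternating signs, and each block supplies at most one of them. So every one of these blocks carries a nonzero entry, and $\omega_i>0$ for all $0\le i\le k$. As the sum is $\tfrac12$, also $\omega_i<1$. Hence $\omega\in U$.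

**Step 6: conclusion.** $\Phi$ is a submersion at $\omega\in U$, and a submersion is open. So $P(t)=\Phi(\omega)$ is an interior point of $\Phi(U)\subseteq A$. $\square$

## 6. Boundary points have one representation

*Proof of Theorem 1.* $A$ is compact, so $c\in\partial A$ lies in $A$, and $c=P(t)$ for some $t\in\Delta$.

**Step 1: uniqueness.** If also $c=P(s)$ with $s\in\Delta$, $s\ne t$, then $S(s-t)\ge k$ by Lemma 6(a), and $c=P(t)\in\operatorname{int}A$ by Proposition 7, a contradiction.

**Step 2: the number of interior values.** If $t$ had $k$ or more distinct values in $(a,b)$, then $c\in\operatorname{int}A$ by Lemma 3, a contradiction. $\square$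

With $\gamma$ the moment curve, $[a,b]=[-1,1]$ and $w_j=1$, this is the conjecture for all $k,n\ge1$.

## 7. Words, and the sign patterns available at $t$

Proposition 7 asks only for some $s\in\Delta$ with $S(s-t)\ge k$. To classify boundary tuples we determine which sign patterns $s-t$ are possible at a given $t$. An entry at $a$ can only move right, and an entry at $b$ only left. A simple value can do either, and a multiple interior value can be split: first copy left, last copy right.

**Definition (the word of $t$).** Reading the distinct values of $t$ from left to right, write "$+$" for the value $a$; "$*$" for a simple value; "$-+$" for a heavy value in $(a,b)$; "$-$" for the value $b$. The result is the word $W(t)$. In choosing a subsequence, each $*$ may be read as $+$ or as $-$.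

For $t=(-1,\tfrac12,\tfrac12)$ the word is $+\,-+$. For the tuple of length $8$ in Section 2 it is $+\,*\,-+\,*\,*\,-$, and an alternating subsequence of length $6$ is: the initial $+$; the first star as $-$; the $+$ of "$-+$"; the next star as $-$; the last star as $+$; the final $-$.

**Lemma 8.** Let $t\in\Delta$, $q\ge1$ and let $\theta$ be a sign. There is $s\in\Delta\setminus\{t\}$ with $S(s-t)=q-1$ and last nonzero sign $\theta$ if and only if $W(t)$ has an alternating subsequence of length $q$ ending in $\theta$.

*Proof.* **From $s$ to a subsequence.** Choose one index with $d_j\neq0$, $d=s-t$, from each of the $q$ sign runs. The chosen signs alternate and end in $\theta$. Within a group of equal entries of $t$, the entries of $d$ are nondecreasing, because $s$ is. They are $\ge0$ at the value $a$ and $\le0$ at the value $b$. So among the chosen alternating signs, a heavy interior group contributes at most one $-$ followed by at most one $+$, the value $a$ at most one $+$, the value $b$ at most one $-$, and a simple value at most one sign. These contributions can be taken from the letters of $W(t)$ in order.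

**From a subsequence to $s$.** Given the subsequence, put in each group a chosen $-$ at the first index of the group and a chosen $+$ at its last index, and zeros elsewhere. If both are chosen, the group is a heavy interior one of multiplicity at least $2$, so the indices are distinct and the $-$ comes first. Let $s=t+\eta\cdot(\text{this sign vector})$ with $\eta>0$ small. Within groups $s$ is sorted. Different groups do not meet for small $\eta$. Entries at $a$ only move right, and entries at $b$ only left. So $s\in\Delta$. The nonzero entries of $s-t$ are the $q\ge1$ chosen signs in order, so $s\neq t$, $S(s-t)=q-1$, and the last nonzero sign is $\theta$. $\square$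

Let $F_\pm$ be the maximal length of an alternating subsequence of $W(t)$ ending in $\pm$ ($0$ if there is none), and $L(t)=\max(F_+,F_-)$. The number $r+E$ is $L$ in disguise.

**Lemma 9.** If $t$ has a heavy value, then $F_+\ne F_-$ and $L=r+1+E$. Otherwise $F_+=F_-=L=n=r$.

*Proof.* **Step 1: the recursion.** We compute $F_\pm$ for growing prefixes of $W(t)$, starting from $F_+=F_-=0$. An alternating subsequence ending in $+$ either avoids the new letter, or ends with it and becomes, after deleting it, empty or an alternating subsequence ending in $-$. So reading a letter $+$ changes $F_+$ to $\max(F_+,F_-+1)$ and leaves $F_-$ alone. A letter $-$ acts symmetrically, and a star performs both updates from the old values.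

**Step 2: before the first fixed letter.** By induction, as long as only stars have been read, $F_+=F_-=$ the number of stars read. If $t$ has no heavy value, the whole word consists of $n=r$ stars, and the second assertion follows.

**Step 3: the state.** The first fixed letter $\varphi\in\{+,-\}$ makes $F_\varphi=F_{-\varphi}+1$. From then on $|F_+-F_-|=1$. Call *state* the sign $\theta$ with the larger $F_\theta$, so $F_\theta=F_{-\theta}+1$. The possible steps are as follows.

- The letter $\theta$: $\max(F_\theta,F_{-\theta}+1)=F_\theta$, so nothing changes.
- The letter $-\theta$: $F_{-\theta}$ becomes $F_\theta+1$. The maximum grows by $1$, and the state becomes $-\theta$.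
- A star: $F_\theta$ stays, and $F_{-\theta}$ becomes $F_\theta+1$. The maximum grows by $1$, and the state flips.

In each case the difference stays $\pm1$. In particular $F_+\ne F_-$ once a heavy value occurs. After reading a fixed letter, the state is that letter.

**Step 4: contributions to the maximum.** Suppose $t$ has a heavy value. Each simple value contributes $1$ to the maximum (Steps 2 and 3). The first heavy value contributes $1$ if it is $a$ or $b$ (one letter), and $2$ if it is interior: the letter $-$ raises the maximum by $1$ and makes the state $-$, and then $+$ raises it again. After a heavy value other than $b$, the last fixed letter read is $+$, so the state is $+$. After $g$ further stars it is $+$ if and only if $g$ is even. So a later heavy interior value "$-+$" contributes $2$ if $g$ is even; if $g$ is odd, the letter $-$ does nothing and the letter $+$ contributes $1$. A later heavy value $b$ contributes $1$ if $g$ is even and $0$ if $g$ is odd. The value $a$ can only be the first heavy value.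

Each interior value, simple or heavy, thus accounts for $1$; the first heavy value gives an extra $1$; and each pair of consecutive heavy values with an even gap gives an extra $1$. Hence $L=r+1+E$. $\square$

For the tuple of length $8$, $L=4+1+1=6$, in agreement with the subsequence displayed above.

## 8. The number $r+E$ decides

*Proof of Theorem 2, part 1.* **Step 1: a criterion in terms of $L$.** We claim that $P(t)\in\operatorname{int}A$ if and only if

(i) $L(t)\ge k+1$, or (ii) $t$ has no heavy value and $n=k$.

Suppose (i). By Lemma 8 with $q=L$ there is $s\in\Delta$ with $S(s-t)=L-1\ge k$, and Proposition 7 gives $P(t)\in\operatorname{int}A$. Suppose (ii). Then $t$ has $k$ distinct values in $(a,b)$, and $P(t)\in\operatorname{int}A$ by Lemma 3.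

Conversely, let $P(t)\in\operatorname{int}A$ and suppose that (i) fails, so $L(t)\le k$. Here we use the direction $e$ of (2). For small $\delta>0$ the points $P(t)\pm\delta e$ lie in $A$, so there are $s^\pm\in\Delta$ with $P(s^\pm)=P(t)\pm\delta e$, and $s^\pm\ne t$. By Lemma 8, $S(s^\pm-t)\le L-1\le k-1$. By Lemma 6(b), $S(s^\pm-t)=k-1$, and the last nonzero sign of $s^+-t$ is $+$, that of $s^--t$ is $-$. By Lemma 8 again, $F_+\ge k$ and $F_-\ge k$. Together with $L\le k$ this gives $F_+=F_-=k=L$. By Lemma 9, $t$ has no heavy value and $n=L=k$, which is (ii).

**Step 2: translation into $r+E$.** If $t$ has a heavy value, then (ii) is impossible, and (i) says $r+1+E\ge k+1$, that is, $r+E\ge k$. If $t$ has no heavy value, then $L=n=r$ and $E=0$, and "(i) or (ii)" says $n\ge k$, that is, $r+E\ge k$. In both cases $P(t)\in\operatorname{int}A\iff r+E\ge k$. Since $A$ is closed, every point of $A$ is either interior or in $\partial A$, and part 1 follows. $\square$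

Case (ii) is the reason for treating tuples without heavy values separately. If $n=k$ and all entries are simple, there are not enough entries for $k$ sign changes, so Proposition 7 cannot apply; the point is interior by Lemma 3 alone.

*Proof of Theorem 2, part 2.* Let $n\le k$ and $s\ne t$ in $\Delta$. A vector with $n$ entries has at most $n-1<k$ sign changes, so $P(s)\ne P(t)$ by Lemma 6(a), and $P$ is injective.

Let $n\ge k+1$. If $c\in\partial A$, its preimage is unique by Theorem 1. If $c=P(t)\in\operatorname{int}A$, then (ii) is excluded by $n\neq k$, so (i) holds. As in Step 1 there is $s\in\Delta$ with $S(s-t)\ge k$, and Proposition 7 gives $t'\ne t$ in $\Delta$ with $P(t')=c$. $\square$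

*Proof of Theorem 2, part 3.* By part 1, $\{t\in\Delta:r(t)+E(t)\le k-1\}=P^{-1}(\partial A)\cap\Delta$. This set is closed in the compact set $\Delta$, hence compact. By Theorem 1, $P$ maps it bijectively and continuously onto $\partial A$. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism.

For the sharpness of the bound, let $n\ge k-1$. Take $k-1$ distinct simple values in $(a,b)$, and let the remaining $n-k+1$ entries equal $a$. There is at most one heavy value, so $E=0$, and $r=k-1$. By part 1, $P(t)\in\partial A$, and $t$ has exactly $k-1$ distinct values in $(a,b)$. $\square$
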